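\title{Explosion in the critical frog model}

\begin{abstract}
In the critical frog model, sleeping random walkers are placed on the vertices of a lattice that carries a critical bond percolation, and an active walker that lands on a sleeping vertex wakes the whole percolation cluster of that vertex at once. We prove that on $\mathbb{Z}^d$ and on the oriented lattice $\vec{\mathbb{Z}}^d$, $d\ge 2$, infinitely many vertices are activated in an almost surely finite time, already with one walker per vertex. With a general percolation parameter $p$, this happens if and only if $p\ge p_c$. The proof reduces the model to a first-passage problem and runs the Duminil-Copin--Tassion argument in time instead of in $p$.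
\end{abstract}

\section{Introduction}

\subsection*{The model}
Let $d\ge 2$. We write $\mathbb{Z}^d$ for the nearest-neighbor integer lattice with standard basis $e_1,\dots,e_d$, and $\vec{\mathbb{Z}}^d$ for the same lattice in which each edge between $v$ and $v+e_i$ is directed towards $v+e_i$. Let $G$ be one of these graphs, with root $o=\mathbf{0}$. For an integer $m\ge1$ and $p\in[0,1]$, the frog model on percolation clusters $\mathrm{FM}(G,m,p)$ is defined as follows.
\begin{itemize}
\item Each edge of $G$ is open with probability $p$ and closed otherwise, independently. The \emph{cluster} $C(v)$ of a vertex $v$ is the set of vertices that can be reached from $v$ by a path of open edges; it contains $v$. On $\vec{\mathbb{Z}}^d$ paths follow the direction of the edges, so $C(v)$ is the forward cluster of $v$.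
\item Every vertex carries $m$ particles, called frogs. At time $0$ the frogs at $o$ are active and all others are asleep.
\item Active frogs perform independent continuous-time simple random walks: at rate $1$ a frog jumps to a uniformly chosen neighbor, whether the edge is open or closed. On $\vec{\mathbb{Z}}^d$ it jumps from $v$ to one of $v+e_1,\dots,v+e_d$.
\item When an active frog visits a vertex $v$ that carries sleeping frogs, every sleeping frog in $C(v)$ is woken at that moment and starts its own walk.
\end{itemize}
A vertex is \emph{activated} once its frogs are awake, and $\xi_t$ is the set of activated vertices at time $t$. The model is \emph{explosive} if there is an almost surely finite time $T$ with $|\xi_T|=\infty$. Put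
\[
\theta(p)=\mathbb{P}_p\bigl(|C(o)|=\infty\bigr),\qquad \chi(p)=\mathbb{E}_p|C(o)|,\qquad p_c=\sup\{p:\theta(p)=0\},
\]
where $\mathbb{P}_p$ is the law of the percolation. On both lattices $0<p_c<1$ for $d\ge2$. The \emph{critical frog model} is $\mathrm{CFM}(G,m)=\mathrm{FM}(G,m,p_c)$. The same definitions make sense on any locally finite undirected graph with a root.

The following conjecture is posed in \cite{Junge}: \emph{the critical frog model is explosive with $m=1$ on $\mathbb{Z}^d$ and on $\vec{\mathbb{Z}}^d$ for all $d\ge2$.}

\subsection*{Why the critical case is the question}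
For $p=1$ the first jump of a root frog wakes an infinite cluster. For $p=0$ a jump wakes at most one vertex, so the number of activated vertices grows at rate at most $m|\xi_t|$, that is, at most exponentially. Both pictures extend towards $p_c$. If $p>p_c$, every vertex has an infinite cluster with probability $\theta(p)>0$, and one expects a walking frog to find such a vertex. If $\chi(p)<\infty$, a jump wakes at most $\chi(p)$ vertices on average and the growth is again at most exponential.

At $p_c$ neither argument can be relied on. The mean cluster size is infinite (Remark~\ref{rem:chi}), so the exponential bound is lost. On the other hand, if $\theta(p_c)=0$ then every cluster is finite, and explosion requires infinitely many jumps, one after the other, in finite time. It does not help to regard all jumps made within time $\varepsilon$ of waking as extra open edges: an infinite path may use infinitely many of them, and the bound $\varepsilon$ per jump gives only linear time. The waiting times have to be summable. This is plausible because large clusters produce short waiting times: if a freshly woken set has $K$ edges leading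 out of it, and each vertex has $\Delta$ possible jumps, then among the first jumps of one chosen frog per vertex the expected number that leave the set by time $h$ is $K(1-e^{-h})/\Delta$, so some frog leaves after a time of order $\Delta/K$. Whether the clusters that are found grow fast enough is not clear from this picture, since many jumps land on vertices that are already activated and new clusters must fit into the part of the lattice that is still asleep.

\subsection*{Results}
The conjecture is true.

\begin{theorem}\label{thm:critical}
For $G=\mathbb{Z}^d$ or $G=\vec{\mathbb{Z}}^d$ with $d\ge2$, and for every $m\ge1$, the model $\mathrm{CFM}(G,m)$ is explosive.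
\end{theorem}

In the model as defined, only the frogs at $o$ are active at time $0$; we call this the \emph{standard start}. In the variant with \emph{cluster start} the whole cluster $C(o)$ is woken at time $0$. Let $\Delta$ be the number of possible jumps from a vertex: $\Delta=2d$ on $\mathbb{Z}^d$ and $\Delta=d$ on $\vec{\mathbb{Z}}^d$.

\begin{theorem}\label{thm:phase}
Let $G=\mathbb{Z}^d$ or $G=\vec{\mathbb{Z}}^d$ with $d\ge2$, let $m\ge1$ and $p\in[0,1]$.
\begin{enumerate}
\item[(i)] $\mathrm{FM}(G,m,p)$ is explosive if and only if $p\ge p_c$. If $p<p_c$, then $\chi(p)<\infty$ and $\mathbb{E}|\xi_t|\le\chi(p)e^{m\chi(p)t}<\infty$ for all $t$.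
\item[(ii)] Let $p\in[p_c,1)$ and
\[
\rho(t)=1-\exp\Bigl(-\frac{1-e^{-t}}{\Delta p_c}\Bigr).
\]
Then for all $t>0$,
\[
\mathbb{P}(|\xi_t|=\infty)\ \ge\ \frac{1-e^{-t/2}}{\Delta}\,\rho(t/2)\ >\ 0,
\]
and with cluster start $\mathbb{P}(|\xi_t|=\infty)\ge\rho(t)$.
\item[(iii)] Part (i) holds for every infinite, connected, locally finite, vertex-transitive undirected graph.
\end{enumerate}
\end{theorem}

The proofs of Theorem~\ref{thm:critical} and of parts (i) and (iii) cover both starts. No information on whether $\theta(p_c)=0$ is used. The condition $d\ge2$ is what makes the critical case nontrivial: on $\mathbb{Z}$ there are closed edges on both sides of $o$ almost surely when $p<1$, so $p_c=1$, and part (iii) says that the model explodes only for $p=1$.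

\subsection*{The argument}
We keep one frog per vertex and only its first jump. Activation then spreads along open edges for free and along first jumps at the price of a waiting time, which is a first-passage problem (Section~\ref{sec:fpp}). The heart of the proof is a lower bound, uniform in the finite set $\Lambda\ni o$, on the probability that $o$ can leave $\Lambda$ at cost at most $t$ (Section~\ref{sec:key}). It is obtained by exploring \emph{inwards} from the outside of $\Lambda$: the set $S$ of vertices that cannot yet leave $\Lambda$ at cost $s$ shrinks as $s$ grows, the edges inside $S$ remain unexamined, and $S$ loses the root at a rate proportional to the Duminil-Copin--Tassion quantity $\varphi_{p}(S)$. Since $\varphi_{p_c}(S)\ge1$ for \emph{every} finite $S\ni o$ (Section~\ref{sec:phi}), nothing has to be known about the shape of $S$. A walking root frog then turns positive probability into probability one (Section~\ref{sec:walk}). Section~\ref{sec:sub} treats $p<p_c$.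

\section{Setting}\label{sec:setting}

\subsection*{Graphs}
We treat the lattices and the graphs of Theorem~\ref{thm:phase}(iii) together. From now on $G$, with vertex set $V$ and root $o$, is one of the following.
\begin{itemize}
\item[(U)] An infinite, connected, locally finite, vertex-transitive undirected graph without loops or multiple edges; $\Delta$ is its degree. The lattice $\mathbb{Z}^d$ belongs to this case.
\item[(O)] The oriented lattice $\vec{\mathbb{Z}}^d$, $d\ge2$, with $\Delta=d$.
\end{itemize}
An \emph{arc} is an ordered pair $(u,v)$ such that a frog may jump from $u$ to $v$; then $u$ is its tail and $v$ is an \emph{out-neighbor} of $u$. An arc is open or closed according to the state of the edge that carries it. In case (U) each edge carries the two arcs $(u,v)$ and $(v,u)$, which therefore have the same state; in case (O) each edge carries one arc. A \emph{path} is a sequence $v_0,\dots,v_k$, $k\ge0$, in which every $(v_j,v_{j+1})$ is an arc. We write $x\to y$ if there is an open path from $x$ to $y$, and ``$x\to y$ in $S$'' if there is one with all its vertices in $S$. For $S\subset V$ let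
\[
\partial S=\{(x,y)\text{ arc}:x\in S,\ y\notin S\};
\]
distinct arcs of $\partial S$ lie on distinct edges. Let $\operatorname{dist}$ be the graph distance with orientations ignored and $B(x,n)=\{y:\operatorname{dist}(x,y)\le n\}$, a finite set. A \emph{symmetry} is a graph automorphism in case (U) and a translation in case (O). Symmetries map arcs to arcs, preserve $\operatorname{dist}$, and act transitively on $V$; in particular $|C(v)|$ has the same law for all $v$.

Two standard facts are used freely. By K\"onig's lemma, $|C(x)|=\infty$ if and only if there is an infinite self-avoiding open path from $x$. And the probability of an increasing event (one that is preserved by opening edges) is nondecreasing in $p$, as one sees by declaring an edge $e$ open when $U_e\le p$ for independent uniform variables $U_e$; hence $\theta=0$ on $[0,p_c)$ and $\theta>0$ on $(p_c,1]$.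

\subsection*{The process and its explosion time}
Each frog is given in advance a rate-$1$ random walk trajectory from its vertex, which it starts to follow when it is woken. All trajectories and the percolation are independent. As long as finitely many vertices are activated, the next jump is well defined (it is the first to ring among finitely many exponential clocks, so ties have probability zero), and the process is built jump by jump, at times $\tau_1<\tau_2<\cdots$. Either an infinite cluster is woken at some moment, and we let $\zeta$ be the first such moment, or the recursion never stops and we let $\zeta=\lim_k\tau_k$. In the second case, if $\zeta<\infty$ then $|\xi_{\tau_k}|\to\infty$, because finitely many frogs make finitely many jumps in bounded time. So $\xi_s$ is finite for $s<\zeta$, and since activated vertices stay activated, $\xi_s$ is infinite for $s\ge\zeta$: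
\begin{equation}\label{eq:zeta}
\{|\xi_t|=\infty\}=\{\zeta\le t\}.
\end{equation}
The model is explosive if and only if $\zeta<\infty$ almost surely, and the dynamics after $\zeta$ plays no role. Let $a(v)$ be the time at which $v$ is activated if this happens before $\zeta$, and $a(v)=\infty$ otherwise. All frogs of a vertex are woken together, so a vertex carries sleeping frogs exactly when it is not activated.

\section{The quantity $\varphi_p(S)$}\label{sec:phi}

For a finite set $S\ni o$ put
\[
\varphi_p(S)=p\sum_{(x,y)\in\partial S}\mathbb{P}_p(o\to x\text{ in }S).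
\]
This is the expected number of open arcs through which the cluster of $o$, grown inside $S$, leaves $S$. It plays the role of a mean offspring number: if it is less than $1$ the cluster dies out, as the next lemma makes precise. It is a polynomial in $p$ and is nondecreasing on $[0,1]$.

\begin{lemma}\label{lem:lastexit}
Let $S\ni o$ be finite and $p\in[0,1]$. Then
\begin{align}
\theta(p)&\le\varphi_p(S)\,\theta(p),\label{eq:theta}\\
\mathbb{P}_p(o\to z)&\le\mathbb{P}_p(o\to z\text{ in }S)+p\sum_{(x,y)\in\partial S}\mathbb{P}_p(o\to x\text{ in }S)\,\mathbb{P}_p(y\to z)\qquad(z\in V).\label{eq:twopoint}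
\end{align}
\end{lemma}

\begin{proof}
Let $\mathcal{C}=\{x\in S:o\to x\text{ in }S\}$. An open path that leaves $S$ may come back and reuse edges inside $S$; to obtain independence we cut it at its \emph{last} vertex in $\mathcal{C}$.

Suppose $|C(o)|=\infty$ and take an infinite self-avoiding open path from $o$. As $\mathcal{C}$ is finite, the path has a last vertex $x$ in $\mathcal{C}$; let $y$ be the next vertex. If $y$ were in $S$, the open arc $(x,y)$ would put $y$ in $\mathcal{C}$. So $(x,y)\in\partial S$, and from $y$ on the path avoids $\mathcal{C}$. Fix a possible value $C$ of $\mathcal{C}$ and an arc $(x,y)\in\partial S$ with $x\in C$, and consider three events.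
\begin{itemize}
\item $\{\mathcal{C}=C\}$ says that $o\to x'$ in $C$ for every $x'\in C$ and that all arcs from $C$ to $S\setminus C$ are closed. It depends on edges with both endpoints in $S$ and at least one in $C$.
\item $\{(x,y)\text{ open}\}$ depends on one edge, with an endpoint in $C$ and an endpoint outside $S$.
\item $\{$there is an infinite self-avoiding open path from $y$ avoiding $C\}$ depends on edges with no endpoint in $C$, and has probability at most $\theta(p)$ by symmetry.
\end{itemize}
The three sets of edges are disjoint, so the events are independent, and a union bound gives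
\[
\theta(p)\le\sum_C\mathbb{P}_p(\mathcal{C}=C)\sum_{(x,y)\in\partial S,\ x\in C}p\,\theta(p)=p\sum_{(x,y)\in\partial S}\mathbb{P}_p(x\in\mathcal{C})\,\theta(p),
\]
which is \eqref{eq:theta}. For \eqref{eq:twopoint}, the first term is $\mathbb{P}_p(z\in\mathcal{C})$. If $o\to z$ and $z\notin\mathcal{C}$, cut an open path from $o$ to $z$ at its last vertex in $\mathcal{C}$. The third event becomes ``there is an open path from $y$ to $z$ avoiding $C$'', of probability at most $\mathbb{P}_p(y\to z)$, and the union bound gives the second term.
\end{proof}

\begin{lemma}[Duminil-Copin--Tassion]\label{lem:phi}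
We have $p_c\ge1/\Delta$. If $p_c<1$, then $\varphi_{p_c}(S)\ge1$ for every finite $S\ni o$, and for all $p\ge p_c$
\begin{equation}\label{eq:K}
\sum_{(x,y)\in\partial S}\mathbb{P}_p(o\to x\text{ in }S)\ \ge\ \frac1{p_c}.
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:theta}, $\varphi_p(S)<1$ forces $\theta(p)=0$. With $S=\{o\}$, where $\varphi_p(S)=p\Delta$, this gives $p_c\ge1/\Delta$. If $p_c<1$ and $\varphi_{p_c}(S)<1$, then by continuity $\varphi_p(S)<1$ for some $p\in(p_c,1)$, so $\theta(p)=0$ for some $p>p_c$, which is impossible. The left side of \eqref{eq:K} is nondecreasing in $p$ and equals $\varphi_{p_c}(S)/p_c$ at $p=p_c$.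
\end{proof}

The set of $p$ for which some $S$ has $\varphi_p(S)<1$ is open, and this is why the inequality reaches the critical point itself. It is also the reason why $p_c$ falls on the explosive side in Theorem~\ref{thm:phase}.

\begin{remark}\label{rem:chi}
If $p_c<1$ then $\chi(p_c)=\infty$. Indeed the tail $x$ of an arc in $\partial B(o,n)$ has $\operatorname{dist}(o,x)=n$ and is the tail of at most $\Delta$ arcs, so \eqref{eq:K} gives $\sum_{x:\,\operatorname{dist}(o,x)=n}\mathbb{P}_{p_c}(o\to x)\ge1/(\Delta p_c)$ for every $n$; sum over $n$.
\end{remark}

\section{From frogs to a first-passage problem}\label{sec:fpp}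

The frog model is hard to analyze directly because the positions of the active frogs depend on the whole past. The first jump of a frog is different: its delay and its destination can be attached to the vertex once and for all. We keep only these data.

\subsection*{Environment and costs}
The \emph{environment} $\omega$ consists of the percolation with parameter $p$ and, independently, of i.i.d.\ \emph{marks} $(X_u,D_u)$, $u\in V$, where $X_u$ is exponential with mean $1$ and $D_u$ is a uniformly chosen out-neighbor of $u$, independent of $X_u$. The law of $\omega$ is invariant under symmetries. The \emph{weight} of an arc is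
\[
w(u,v)=\begin{cases}0&\text{if }(u,v)\text{ is open},\\ X_u&\text{if }(u,v)\text{ is closed and }D_u=v,\\ \infty&\text{otherwise;}\end{cases}
\]
it depends only on the state of the arc and on the mark of its tail. The \emph{cost} of a path is the sum of the weights of its arcs. For a finite set $\Lambda\subset V$, an \emph{exit path} from $x$ is a path from $x$ whose only vertex outside $\Lambda$ is its last one, and $T_\Lambda(x)\in[0,\infty]$ is the minimal cost of an exit path from $x$; for $x\notin\Lambda$ the only exit path is trivial and $T_\Lambda(x)=0$. Because weights are nonnegative, the following hold.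
\begin{itemize}
\item[(T1)] Removing loops does not increase the cost, so $T_\Lambda(x)$ is a minimum over the finitely many self-avoiding exit paths. It depends only on the states of arcs with tail in $\Lambda$ and on the marks in $\Lambda$.
\item[(T2)] $T_\Lambda(u)\le w(u,v)+T_\Lambda(v)$ for every arc $(u,v)$, and every vertex $z$ on an optimal exit path from $x$ has $T_\Lambda(z)\le T_\Lambda(x)$.
\item[(T3)] Cutting a path at its first vertex outside $\Lambda$ does not increase the cost, so $T_\Lambda(x)$ is nondecreasing in $\Lambda$.
\end{itemize}
For $t>0$ define the random sets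
\begin{align*}
E_t&=\{x\in V: T_{B(x,n)}(x)\le t\text{ for all }n\ge0\},\\
E_t'&=\{x\ne o:\text{for all $n\ge0$ some path of cost $\le t$ from $x$ to $V\setminus B(x,n)$ avoids $o$}\}.
\end{align*}
From a vertex of $E_t$ one gets arbitrarily far at cost at most $t$. The set $E_t$ is the natural one for computations, because $\mathbb{P}(x\in E_t)$ does not depend on $x$. The set $E'_t$ is the one that the frog model can use, because the root is special in two ways: with standard start its cluster is not awake at time $0$, and we want to keep a root frog as a walker independent of $\omega$. Note that $E_t'$ is determined by the edges that do not have $o$ as an endpoint and by the marks of the vertices other than $o$.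

\subsection*{Coupling}
Select one frog at each vertex. For $u\neq o$ let $X_u$ be the time that the trajectory of the selected frog of $u$ spends at $u$ before its first jump and let $D_u$ be the destination of that jump. For the mark at the root there are two choices. In \emph{coupling A}, $(X_o,D_o)$ is an auxiliary mark independent of everything else; then the trajectory of the selected root frog is independent of $\omega$. In \emph{coupling B}, used only with cluster start, $(X_o,D_o)$ is the first jump of the selected root frog. In both cases $\omega$ has the law described above.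

\begin{lemma}\label{lem:transfer}
\begin{enumerate}
\item[(a)] In coupling A, with either start: if the selected root frog is at a vertex of $E'_t$ at time $\tau$, then $\zeta\le\tau+t$.
\item[(b)] In coupling B, with cluster start: if $o\in E_t$, then $\zeta\le t$.
\end{enumerate}
\end{lemma}

\begin{proof}
We claim that for an arc $(u,v)$ with $u\ne o$,
\begin{equation}\label{eq:step}
a(u)+w(u,v)<\zeta\quad\Longrightarrow\quad a(v)\le a(u)+w(u,v).
\end{equation}
Suppose first that $(u,v)$ is open. The vertex $u$ was activated as a member of a cluster $C(v_0)$, all of which is activated from time $a(u)$ on. An open path from $v_0$ to $u$ followed by $(u,v)$ shows $v\in C(v_0)$, so $a(v)\le a(u)$. Suppose next that $(u,v)$ is closed; the weight is finite, so $D_u=v$. The selected frog of $u$ lands on $v$ at time $a(u)+X_u<\zeta$, and $v$ is activated at that moment if it was not activated before. In coupling B with cluster start, \eqref{eq:step} holds for $u=o$ as well, since $C(o)$ is woken at time $0$ and $(X_o,D_o)$ is a real jump.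

By induction along a path $v_0,\dots,v_k$ of cost $c$ that avoids $o$, \eqref{eq:step} gives: if $a(v_0)+c<\zeta$ then $a(v_k)\le a(v_0)+c$. In the setting of (b) the path need not avoid $o$.

For (a), let $x\in E_t'$ be the position of the frog at time $\tau$ and suppose $\tau+t<\zeta$. Then $a(x)\le\tau$, and for every $n$ some vertex outside $B(x,n)$ is activated by time $\tau+t$. A finite set is contained in some ball $B(x,n)$, so $\xi_{\tau+t}$ is infinite, contradicting \eqref{eq:zeta}. For (b), argue in the same way from $x=o$ and $\tau=0$.
\end{proof}

\section{Exploring inwards}\label{sec:key}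

The main estimate says that $E_t$ has positive density as soon as $p\ge p_c$. The function $\rho$ is the one of Theorem~\ref{thm:phase}(ii).

\begin{proposition}\label{prop:key}
Let $p\in[p_c,1)$. For every finite $\Lambda\ni o$ and every $t\ge0$,
\[
\mathbb{P}\bigl(T_\Lambda(o)\le t\bigr)\ge\rho(t).
\]
Consequently $\mathbb{P}(x\in E_t)=\mathbb{P}(o\in E_t)\ge\rho(t)>0$ for all $x\in V$ and $t>0$.
\end{proposition}

One would first try to follow the set of vertices reached from $o$ at cost at most $s$. The unexamined edges then lie in the complement of that set, and one has no control over the clusters that fit there. Lemma~\ref{lem:phi} concerns finite sets that \emph{contain} the root and whose interior edges are fresh. So we reverse the direction and follow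
\[
\mathcal{S}_s=\{x\in\Lambda:T_\Lambda(x)>s\},
\]
the set of vertices that cannot leave $\Lambda$ at cost $s$. It decreases in $s$, and $T_\Lambda(o)>s$ exactly when $o\in\mathcal{S}_s$. We must bound from below the rate at which $o$ drops out of $\mathcal{S}_s$.

\subsection*{Two vertices}
Take $G=\vec{\mathbb{Z}}^2$, so $\Delta=2$, and $\Lambda=\{o,b\}$ with $b=e_1$. There is one interior arc $(o,b)$ and there are three arcs leaving $\Lambda$: one from $o$, namely $(o,e_2)$, and two from $b$. If $o\in\mathcal{S}_s$ then $\mathcal{S}_s$ is $\{o,b\}$ or $\{o\}$.

\emph{The case $S=\{o,b\}$.} Both out-neighbors of $b$ lie outside $\Lambda$, so $T_\Lambda(b)>s$ if and only if both arcs from $b$ are closed and $X_b>s$. When this holds, exit paths from $o$ through $b$ cost more than $s$, so $T_\Lambda(o)>s$ if and only if $(o,e_2)$ is closed and the event $[D_o=e_2,\ X_o\le s]$ fails. The state of $(o,b)$ does not appear: given $\mathcal{S}_s=S$, this arc is still open with probability $p$, and the two marks are still independent. The root drops out by time $s+h$ in one of three ways. Either $D_o=e_2$ and $X_o\in(s,s+h]$, which has conditional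 probability
\[
\frac{\frac12e^{-s}(1-e^{-h})}{1-\frac12(1-e^{-s})}=\frac{e^{-s}}{1+e^{-s}}(1-e^{-h});
\]
or $(o,b)$ is open and $X_b\le s+h$, which has conditional probability $p(1-e^{-h})$; or $(o,b)$ is closed, $D_o=b$ and $X_o+X_b\le s+h$, which needs both $X_o\le h$ and $X_b\in(s,s+h]$ and has conditional probability $O(h^2)$. The rate is therefore $\frac{e^{-s}}{1+e^{-s}}+p$. At $s=0$ it equals $\frac12(1+2p)=\varphi_p(S)/(p\Delta)$, because $\varphi_p(S)=p(1+2p)$, and for all $s$ it is at least $e^{-s}\varphi_p(S)/(p\Delta)$.

\emph{The case $S=\{o\}$.} Now $T_\Lambda(b)=\tau\le s$, both arcs from $o$ are closed, and the mark of $o$ is conditioned on [$D_o=e_2$, $X_o>s$] or [$D_o=b$, $X_o>s-\tau$]. By the memoryless property the root drops out at rate $1=\varphi_p(S)/(p\Delta)$.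

In both cases the rate is at least $e^{-s}\varphi_p(S)/(p\Delta)$, which is at least $e^{-s}/(\Delta p_c)$ by \eqref{eq:K}. Integrating over $[0,t]$ gives the exponent in $\rho(t)$. The example also shows where the factor $e^{-s}$ comes from: a frog of $S$ that has not jumped out of $S$ by time $s$ becomes more and more likely to be one whose only jump leads into $S$.

\subsection*{The conditional law given $\mathcal{S}_s$}
Fix a finite $\Lambda\ni o$, $s\ge0$ and $S\subset\Lambda$ with $o\in S$. We describe $\{\mathcal{S}_s=S\}$ without looking at the edges inside $S$. For $v\notin S$ let $T^S(v)\in[0,\infty]$ be the minimal cost of an exit path from $v$ that avoids $S$, with $T^S(v)=\infty$ if there is none; so $T^S\ge T_\Lambda$, and $T^S=0$ outside $\Lambda$. Let $\mathcal{G}_S$ be the $\sigma$-field generated by the states of the edges that do not have both endpoints in $S$ and by the marks of the vertices outside $S$. Then $T^S$ is $\mathcal{G}_S$-measurable. Define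
\begin{align*}
H&=\{T^S(v)\le s\text{ for all }v\notin S\}\cap\{\text{all arcs of }\partial S\text{ are closed}\}\ \in\mathcal{G}_S,\\
A_u&=\{D_u\notin S\text{ and }X_u+T^S(D_u)\le s\}^c\qquad(u\in S).
\end{align*}

\begin{lemma}\label{lem:structure}
$\{\mathcal{S}_s=S\}=H\cap\bigcap_{u\in S}A_u$.
\end{lemma}

\begin{proof}
Suppose $\mathcal{S}_s=S$. For $v\notin S$, every vertex $z$ on an optimal exit path from $v$ has $T_\Lambda(z)\le T_\Lambda(v)\le s$ by (T2), so the path avoids $S$ and $T^S(v)=T_\Lambda(v)\le s$. An open arc $(u,v)\in\partial S$ would give $T_\Lambda(u)\le T_\Lambda(v)\le s$, against $u\in S$; so $H$ holds. If $A_u$ failed for some $u\in S$, then $T_\Lambda(u)\le w(u,D_u)+T_\Lambda(D_u)\le X_u+T^S(D_u)\le s$, again impossible.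

Conversely, suppose $H$ and all $A_u$ hold. Then $T_\Lambda\le T^S\le s$ outside $S$, so $\mathcal{S}_s\subset S$. Let $u\in S$ and take any exit path from $u$. Let $u'$ be its last vertex in $S$ and $v'$ the next vertex. The arc $(u',v')\in\partial S$ is closed, and the rest of the path is an exit path from $v'$ avoiding $S$. If $D_{u'}\ne v'$ the cost is infinite; if $D_{u'}=v'$ it is at least $X_{u'}+T^S(v')$, which exceeds $s$ by $A_{u'}$. By (T1), $T_\Lambda(u)$ is the cost of one of these paths, so $T_\Lambda(u)>s$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]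
Keep $\Lambda,s,S$ as above and let $h>0$.

\emph{How the root drops out.} Let $\mathcal{C}=\{u\in S:o\to u\text{ in }S\}$ and, for $u\in S$,
\[
B_u=\{D_u\notin S\text{ and }s<X_u+T^S(D_u)\le s+h\}\ \subset A_u .
\]
If $B_u$ occurs for some $u\in\mathcal{C}$, then $T_\Lambda(o)\le s+h$: follow an open path from $o$ to $u$ in $S$ at no cost, then the arc $(u,D_u)$ of weight at most $X_u$, then an optimal path for $T^S(D_u)$. By Lemma~\ref{lem:structure},
\begin{equation}\label{eq:incl}
\{T_\Lambda(o)>s+h,\ \mathcal{S}_s=S\}\ \subset\ H\cap\bigcap_{u\in S\setminus\mathcal{C}}A_u\cap\bigcap_{u\in\mathcal{C}}(A_u\setminus B_u).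
\end{equation}

\emph{Conditioning on $\mathcal{G}_S$.} The edges with both endpoints in $S$ and the marks of the vertices of $S$ are independent of each other and of $\mathcal{G}_S$. The set $\mathcal{C}$ depends only on the former; given $\mathcal{G}_S$, the events $A_u,B_u$ depend only on the mark of $u$. Put $\alpha_u=\mathbb{P}(A_u\mid\mathcal{G}_S)$ and $\beta_u=\mathbb{P}(B_u\mid\mathcal{G}_S)$. Since $\alpha_u\le1$, we have $\alpha_u-\beta_u\le\alpha_u(1-\beta_u)$, and \eqref{eq:incl} gives
\begin{align*}
\mathbb{P}\bigl(T_\Lambda(o)>s+h,\ \mathcal{S}_s=S\bigr)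
&\le\mathbb{E}\Bigl[1_H\sum_C\mathbb{P}_p(\mathcal{C}=C)\prod_{u\in S\setminus C}\alpha_u\prod_{u\in C}(\alpha_u-\beta_u)\Bigr]\\
&\le\mathbb{E}\Bigl[1_H\prod_{u\in S}\alpha_u\ \sum_C\mathbb{P}_p(\mathcal{C}=C)\prod_{u\in C}(1-\beta_u)\Bigr].
\end{align*}
Let $k_u$ be the number of out-neighbors of $u$ outside $S$ and let $\lambda=(e^{-s}-e^{-(s+h)})/\Delta$. On $H$ we have $0\le T^S(v)\le s$ for $v\notin S$, so
\[
\beta_u=\sum_{v:\,(u,v)\in\partial S}\frac1\Delta\,\mathbb{P}\bigl(s-r<X_u\le s-r+h\bigr)\Big|_{r=T^S(v)}=\sum_{v:\,(u,v)\in\partial S}\frac{e^{-(s-T^S(v))}(1-e^{-h})}{\Delta}\ \ge\ k_u\lambda .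
\]
With $K(C)=\sum_{u\in C}k_u$ and $1-q\le e^{-q}$, this gives $\prod_{u\in C}(1-\beta_u)\le e^{-\lambda K(C)}$ on $H$. Since $\mathbb{E}[1_H\prod_{u\in S}\alpha_u]=\mathbb{P}(\mathcal{S}_s=S)$ by Lemma~\ref{lem:structure},
\begin{equation}\label{eq:onestep}
\mathbb{P}\bigl(T_\Lambda(o)>s+h,\ \mathcal{S}_s=S\bigr)\le\mathbb{P}(\mathcal{S}_s=S)\ \mathbb{E}_p\bigl[e^{-\lambda K(\mathcal{C})}\bigr].
\end{equation}

\emph{Using $p\ge p_c$.} The number $K(\mathcal{C})$ counts the arcs of $\partial S$ with tail in $\mathcal{C}$, so \eqref{eq:K} says precisely that $\mathbb{E}_pK(\mathcal{C})\ge1/p_c$. A lower bound on the mean of $K$ does not bound $\mathbb{E}_p[e^{-\lambda K}]$ from above for fixed $\lambda$, since Jensen's inequality points the other way; it does so to first order in $\lambda$. We have $\lambda\le h/\Delta$ and $K\le\Delta|\Lambda|$, hence $\lambda K\le h|\Lambda|$, and $e^{-x}\le1-x+x^2/2$ for $x\ge0$ yields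
\[
\mathbb{E}_p\bigl[e^{-\lambda K(\mathcal{C})}\bigr]\le1-\frac{\lambda}{p_c}+\frac{h^2|\Lambda|^2}2\le\exp\Bigl(-\frac{e^{-s}-e^{-(s+h)}}{\Delta p_c}+\frac{h^2|\Lambda|^2}2\Bigr).
\]
This bound does not depend on $S$. Let $f(s)=\mathbb{P}(T_\Lambda(o)>s)=\sum_{S\ni o}\mathbb{P}(\mathcal{S}_s=S)$. Summing \eqref{eq:onestep} over $S\ni o$,
\[
f(s+h)\le f(s)\exp\Bigl(-\frac{e^{-s}-e^{-(s+h)}}{\Delta p_c}+\frac{h^2|\Lambda|^2}2\Bigr).
\]

\emph{Iteration.} Take $h=t/N$ and $s=0,h,\dots,(N-1)h$, starting from $f(0)\le1$. The first terms telescope and the errors add up to $t^2|\Lambda|^2/(2N)$: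
\[
f(t)\le\exp\Bigl(-\frac{1-e^{-t}}{\Delta p_c}+\frac{t^2|\Lambda|^2}{2N}\Bigr).
\]
Letting $N\to\infty$ with $\Lambda$ fixed removes the dependence on $\Lambda$ and gives $f(t)\le1-\rho(t)$.

Finally, the events $\{T_{B(o,n)}(o)\le t\}$ decrease in $n$ by (T3) and have probability at least $\rho(t)$, so their intersection $\{o\in E_t\}$ does too. A symmetry taking $x$ to $o$ shows that $\mathbb{P}(x\in E_t)=\mathbb{P}(o\in E_t)$.
\end{proof}

\begin{remark}
The hypothesis $p\ge p_c$ enters only through \eqref{eq:K}, and it cannot be dropped: for $p<p_c$, Lemma~\ref{lem:transfer}(b) and Proposition~\ref{prop:growth} give $\mathbb{P}(o\in E_t)\le\mathbb{P}(\zeta\le t)=0$. Also, $\rho(t)$ stays below $1-e^{-1/(\Delta p_c)}<1$, and first jumps alone cannot give probability one in case (U): if all edges at $o$ and at a neighbor $v$ are closed, $D_o=v$ and $D_v=o$, an event of positive probability when $p<1$, then $o\notin E_t$ for every $t$. This is why one frog has to keep walking.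
\end{remark}

\section{Explosion for $p\ge p_c$}\label{sec:walk}

Throughout this section, up to Proposition~\ref{prop:explosion}, $p\in[p_c,1)$ and $t>0$ are fixed, and $Y=(Y_k)_{k\ge0}$ is a discrete-time simple random walk on $G$ from $o$, independent of $\omega$. The set $E_t$ has positive density. It is not independent from site to site, but it is almost independent at distant sites, and the walk visits distant sites; a second-moment computation then shows that $Y$ meets $E_t$.

\begin{lemma}\label{lem:spread}
For every $r$, $\mathbb{P}(\operatorname{dist}(o,Y_k)\le r)\to0$ as $k\to\infty$.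
\end{lemma}

\begin{proof}
In case (O), $\operatorname{dist}(o,Y_k)=k$. In case (U) let $p_k(x,y)$ be the $k$-step transition probability, which is $\Delta^{-k}$ times the number of paths of length $k$ from $x$ to $y$ and hence symmetric in $x,y$. Let $M_k=\max_zp_k(o,z)$. For all $k,j,z$,
\[
p_{k+j}(o,z)=\sum_yp_j(z,y)\,p_k(o,y)
\]
is an average of values $p_k(o,y)$, so $M_k$ decreases to a limit $M\ge0$. Fix $\ell\ge1$, choose $z$ with $p_{k+2\ell}(o,z)=M_{k+2\ell}\ge M$, and let $z=z_0,z_1,\dots,z_{2\ell}$ be a geodesic, which exists since $G$ is infinite, connected and locally finite. Each $y\in\{z_0,z_2,\dots,z_{2\ell}\}$ can be reached from $z$ in exactly $2\ell$ steps, by going back and forth along an edge at the end, so $\pi:=p_{2\ell}(z,y)\ge\Delta^{-2\ell}$. From $M\le\pi\,p_k(o,y)+(1-\pi)M_k$ we get $p_k(o,y)\ge M-\Delta^{2\ell}(M_k-M)$. Summing over the $\ell+1$ vertices $y$ gives $1\ge(\ell+1)\bigl(M-\Delta^{2\ell}(M_k-M)\bigr)$. Let $k\to\infty$ and then $\ell\to\infty$: $M=0$. Hence $\mathbb{P}(\operatorname{dist}(o,Y_k)\le r)\le|B(o,r)|M_k\to0$.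
\end{proof}

\begin{lemma}\label{lem:hit}
Almost surely $Y_k\in E_t$ for some $k\ge1$.
\end{lemma}

\begin{proof}
Let $I_x=1\{x\in E_t\}$, $\bar\rho=\mathbb{E}I_x\ge\rho(t)>0$ and $c(x,y)=\operatorname{Cov}(I_x,I_y)$, so $|c|\le1$.

\emph{Decay of covariances.} Let $\varepsilon>0$ and $I_x^n=1\{T_{B(x,n)}(x)\le t\}$. Then $I^n_x\downarrow I_x$, and by symmetry $\mathbb{E}(I_x^n-I_x)$ does not depend on $x$; choose $n$ so that it is at most $\varepsilon$. By (T1), $I_x^n$ depends only on edges with both endpoints in $B(x,n+1)$ and on marks in $B(x,n)$. If $\operatorname{dist}(x,y)>2n+2$, the balls $B(x,n+1)$ and $B(y,n+1)$ are disjoint, so $\operatorname{Cov}(I^n_x,I^n_y)=0$ and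
\[
c(x,y)=-\operatorname{Cov}(I^n_x-I_x,\,I_y)-\operatorname{Cov}(I^n_x,\,I^n_y-I_y).
\]
For variables $U,W$ with values in $[0,1]$ both $\mathbb{E}[UW]$ and $\mathbb{E}U\,\mathbb{E}W$ lie in $[0,\mathbb{E}U]$, so $|\operatorname{Cov}(U,W)|\le\mathbb{E}U$. Hence $|c(x,y)|\le2\varepsilon$, and $\gamma(r)=\sup\{|c(x,y)|:\operatorname{dist}(x,y)>r\}$ tends to $0$ as $r\to\infty$.

\emph{Second moment.} By the Markov property at time $j$ and a symmetry taking $Y_j$ to $o$, the distance $\operatorname{dist}(Y_j,Y_{j+i})$ has the law of $\operatorname{dist}(o,Y_i)$. Therefore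
\[
\mathbb{E}|c(Y_j,Y_{j+i})|\le\delta_i:=\inf_r\bigl[\gamma(r)+\mathbb{P}(\operatorname{dist}(o,Y_i)\le r)\bigr],
\]
and $\delta_i\to0$ as $i\to\infty$ by Lemma~\ref{lem:spread}. Let $Z_N=\frac1N\sum_{k=1}^NI_{Y_k}$. As $Y$ is independent of $\omega$, the conditional mean $\mathbb{E}[Z_N\mid Y]=\bar\rho$ is constant, so
\[
\operatorname{Var}(Z_N)=\mathbb{E}\operatorname{Var}(Z_N\mid Y)=\frac1{N^2}\sum_{j,k=1}^N\mathbb{E}\,c(Y_j,Y_k)\le\frac2N\sum_{i=0}^{N-1}\delta_i\ \longrightarrow\ 0 .
\]
By Chebyshev's inequality, $\mathbb{P}(Z_N=0)\le\operatorname{Var}(Z_N)/\bar\rho^{\,2}\to0$.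
\end{proof}

It remains to pass from $E_t$ to $E_t'$. The set $E'_t$ does not see the data at the root, so we are free to condition on those data being as useless as possible.

\begin{lemma}\label{lem:hitprime}
Almost surely $Y_k\in E'_t$ for some $k\ge1$.
\end{lemma}

\begin{proof}
Let $F$ be the event that all arcs with tail $o$ are closed and $X_o>t$. Then $\mathbb{P}(F)=(1-p)^\Delta e^{-t}>0$; this is where $p<1$ is used. On $F$ every arc with tail $o$ has weight greater than $t$.

On $F$ we have $E_t\subset E_t'$. Indeed, let $x\in E_t$, let $n$ be so large that $o\in B(x,n)$, and take a path of cost at most $t$ from $x$ to a vertex outside $B(x,n)$. If the path contained $o$, then $o$ would not be its last vertex and the step leaving $o$ would cost more than $t$. So the path avoids $o$; in particular $x\neq o$. Its endpoint also lies outside $B(x,n')$ for all $n'\le n$, so $x\in E'_t$.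

Let $L$ and $L'$ be the events that $Y$ visits $E_t$, respectively $E'_t$, at some time $k\ge1$. The event $L'$ is determined by $Y$, by edges that do not have $o$ as an endpoint and by marks other than that of $o$, so it is independent of $F$. By Lemma~\ref{lem:hit},
\[
\mathbb{P}(L')\mathbb{P}(F)=\mathbb{P}(L'\cap F)\ge\mathbb{P}(L\cap F)=\mathbb{P}(F),
\]
and $\mathbb{P}(L')=1$.
\end{proof}

\begin{proposition}\label{prop:explosion}
For every $p\in[p_c,1]$ and $m\ge1$, and with either start, $\mathrm{FM}(G,m,p)$ is explosive.
\end{proposition}

\begin{proof}
If $p=1$, all clusters are infinite. With cluster start $\zeta=0$; with standard start the first jump of a root frog lands on a sleeping vertex, so $\zeta=\tau_1<\infty$. Let $p\in[p_c,1)$. Use coupling A and let $Y$ be the jump chain of the selected root frog, which is independent of $\omega$. By Lemma~\ref{lem:hitprime} with $t=1$, this frog is at a vertex of $E_1'$ at some almost surely finite time $\tau$, and Lemma~\ref{lem:transfer}(a) gives $\zeta\le\tau+1<\infty$.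
\end{proof}

Taking $p=p_c$ proves Theorem~\ref{thm:critical}.

\begin{proof}[Proof of Theorem~\ref{thm:phase}(ii)]
With cluster start use coupling B. By \eqref{eq:zeta}, Lemma~\ref{lem:transfer}(b) and Proposition~\ref{prop:key}, $\mathbb{P}(|\xi_t|=\infty)\ge\mathbb{P}(o\in E_t)\ge\rho(t)$.

With standard start use coupling A; we spend time $t/2$ on one jump of the selected root frog and time $t/2$ on the first-passage problem. We first show that if $o\in E_{t/2}$ then some out-neighbor of $o$ lies in $E'_{t/2}$. For each $n$ take, by (T1), a self-avoiding path from $o$ of cost at most $t/2$ that ends outside $B(o,n)$, and delete its first vertex. What remains starts at an out-neighbor of $o$, avoids $o$ and costs at most $t/2$. Some out-neighbor $v$ occurs for infinitely many $n$. Since $B(v,n')\subset B(o,n)$ whenever $n'\le n-1$, these paths show that $v\in E'_{t/2}$. Hence, summing over the out-neighbors of $o$,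
\[
\sum_v\mathbb{P}(v\in E'_{t/2})\ge\mathbb{P}(o\in E_{t/2})\ge\rho(t/2).
\]
The first jump of the selected root frog occurs by time $t/2$ with probability $1-e^{-t/2}$, goes to a uniform out-neighbor independently of its time, and is independent of $E'_{t/2}$. So with probability at least $(1-e^{-t/2})\rho(t/2)/\Delta$ the frog lands in $E'_{t/2}$ by time $t/2$, and then $\zeta\le t$ by Lemma~\ref{lem:transfer}(a).
\end{proof}

\section{No explosion for $p<p_c$}\label{sec:sub}

The plan is the one indicated in the introduction: show $\chi(p)<\infty$, then bound the growth of $\xi_t$. The first step is the inward exploration of Section~\ref{sec:key} with the parameter of the percolation in the role of time. It uses Russo's formula: if $A$ is an increasing event that depends on finitely many edges, then $\frac{d}{dq}\mathbb{P}_q(A)=\sum_e\mathbb{P}_q(e\text{ is pivotal for }A)$, where $e$ is \emph{pivotal} if $A$ occurs when $e$ is made open and fails when $e$ is made closed. Being pivotal does not depend on the state of $e$, so for $q<1$ each term equals $\mathbb{P}_q(e\text{ is pivotal and closed})/(1-q)$.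

\begin{lemma}\label{lem:subS}
If $p<p_c$, there is a finite $S\ni o$ with $\varphi_p(S)<1$.
\end{lemma}

\begin{proof}
Suppose not. Then $p>0$, because $\varphi_0\equiv0$, and $\varphi_q(S)\ge1$ for all $q\ge p$ and all finite $S\ni o$. Let $\Lambda=B(o,n)$, let $A_n$ be the event that $o\to y$ for some $y\notin\Lambda$, and $\theta_n(q)=\mathbb{P}_q(A_n)$. Let $\mathcal{S}$ be the set of $z\in\Lambda$ from which no open path leads out of $\Lambda$, so that $A_n^c=\{o\in\mathcal{S}\}$.

For $S\subset\Lambda$, the event $\{\mathcal{S}=S\}$ holds if and only if every $v\in\Lambda\setminus S$ has an open path out of $\Lambda$ that avoids $S$ and all arcs of $\partial S$ are closed. Indeed, if $\mathcal{S}=S$, no vertex of an open path leading out of $\Lambda$ is in $\mathcal{S}$, and an open arc $(x,y)\in\partial S$ would lead $x$ out of $\Lambda$ through $y$; conversely, every path from $S$ out of $\Lambda$ contains an arc of $\partial S$. So $\{\mathcal{S}=S\}$ depends only on edges that do not have both endpoints in $S$, and it is independent of $\{o\to x\text{ in }S\}$. If $\mathcal{S}=S\ni o$, $(x,y)\in\partial S$ and $o\to x$ in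 $S$, then the edge carrying $(x,y)$ is closed, $A_n$ fails, and opening the edge makes $A_n$ occur: the edge is closed and pivotal. Therefore, for $q\in[p,1)$,
\[
\theta_n'(q)\ge\frac1{1-q}\sum_{S\ni o}\mathbb{P}_q(\mathcal{S}=S)\sum_{(x,y)\in\partial S}\mathbb{P}_q(o\to x\text{ in }S)=\sum_{S\ni o}\mathbb{P}_q(\mathcal{S}=S)\frac{\varphi_q(S)}{q(1-q)}\ge1-\theta_n(q).
\]
Thus $e^{q}(1-\theta_n(q))$ is nonincreasing on $[p,1)$, so $1-\theta_n(q)\le e^{-(q-p)}$ for all $n$. The events $A_n$ decrease to $\{|C(o)|=\infty\}$, so $\theta(q)\ge1-e^{-(q-p)}>0$ for $q\in(p,p_c)$, contradicting the definition of $p_c$.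
\end{proof}

\begin{lemma}\label{lem:chi}
If $p<p_c$, then $\chi(p)<\infty$.
\end{lemma}

\begin{proof}
Take $S$ from Lemma~\ref{lem:subS}. Summing \eqref{eq:twopoint} over all $z$ gives $\chi(p)\le|S|+\varphi_p(S)\chi(p)$, which is useless until $\chi(p)$ is known to be finite; so we truncate. Let $a_N=\sup_{|W|\le N}\sum_{z\in W}\mathbb{P}_p(o\to z)\le N$. A symmetry taking $y$ to $o$ shows $\sum_{z\in W}\mathbb{P}_p(y\to z)\le a_N$ when $|W|\le N$. Summing \eqref{eq:twopoint} over $z\in W$ and taking the supremum gives $a_N\le|S|+\varphi_p(S)a_N$. Hence $a_N\le|S|/(1-\varphi_p(S))$ for all $N$, and $\chi(p)=\sup_Na_N<\infty$.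
\end{proof}

\begin{proposition}\label{prop:growth}
Let $p<p_c$, $m\ge1$ and $\chi=\chi(p)$. With either start, $\mathbb{E}|\xi_t|\le\chi e^{m\chi t}$ for all $t$, and $\zeta=\infty$ almost surely.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:chi} all clusters are almost surely finite. Let $\sigma_N=\inf\{s:|\xi_s|\ge N\}$ and $g(t)=\mathbb{E}|\xi_{t\wedge\sigma_N}|$. Let $V_k$ be the destination of the $k$-th jump, $W_k$ the number of vertices that it activates, and $J$ the number of jumps made up to and including time $t\wedge\sigma_N$. Then $|\xi_{t\wedge\sigma_N}|=|\xi_0|+\sum_kW_k1\{\tau_k\le t\wedge\sigma_N\}$ and $\mathbb{E}|\xi_0|\le\chi$.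

\emph{A jump wakes at most $\chi$ vertices on average.} The difficulty is that the past carries information on the percolation; we show that it carries none on the edges that matter. Let $R_k$ be the union of the clusters woken up to time $\tau_k$, with $R_0=\emptyset$ for standard start and $R_0=C(o)$ for cluster start, so that $\xi_{\tau_k}=R_k\cup\{o\}$. As a union of clusters, $R_k$ has no open arc leading out of it. If $V_k\in R_{k-1}\cup\{o\}$ then $W_k=0$ and $R_k=R_{k-1}$. Otherwise $R_k=R_{k-1}\cup C(V_k)$, and an open path from $V_k$ to a vertex outside $R_{k-1}$ avoids $R_{k-1}$, since a path that enters $R_{k-1}$ stays there. This has two consequences. First, $W_k\le|C^{R_{k-1}}(V_k)|$, where $C^r(v)$ is the set of vertices reachable from $v$ by open paths avoiding $r$; the set $C^r(v)$ depends only on edges with no endpoint in $r$, and $\mathbb{E}_p|C^r(v)|\le\chi$. Second, if $R_{k-1}=r$ and $V_k=v\notin r\cup\{o\}$, then $R_k=r'$ means that $v\to z$ in $r'\setminus r$ for all $z\in r'\setminus r$ and that all arcs from $r'\setminus r$ to $V\setminus r'$ are closed, which depends only on edges with an endpoint in $r'$.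 By induction on $k$, the event $\{R_0=r_0,\dots,R_{k-1}=r_{k-1}\}$ is determined by the trajectories and by the edges with an endpoint in $r_{k-1}$, and on this event $\tau_k$ and $V_k$ are functions of the trajectories, while $\tau_k\le\sigma_N$ means $|r_{k-1}\cup\{o\}|<N$. So the event
\[
\{R_0=r_0,\dots,R_{k-1}=r_{k-1},\ V_k=v,\ \tau_k\le t\wedge\sigma_N\}
\]
is independent of $C^{r_{k-1}}(v)$. Summing over $r_0,\dots,r_{k-1},v$ gives $\mathbb{E}[W_k1\{\tau_k\le t\wedge\sigma_N\}]\le\chi\,\mathbb{P}(\tau_k\le t\wedge\sigma_N)$, and summing over $k$ gives $g(t)\le\chi+\chi\,\mathbb{E}J$.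

\emph{The number of jumps.} Consider a frog that starts at $v$. Its jumps, in its own time, form a Poisson process of rate $1$, and those counted in $J$ are the ones up to own time $\eta_v=(t\wedge\sigma_N-a(v))^+\le t$. Let $\mathcal{F}_u$ be generated by the percolation, the trajectories of all other frogs and the trajectory of this frog up to own time $u$. The time $a(v)$ does not depend on this frog, and whether $t\wedge\sigma_N\le a(v)+u$ can be read off from $\mathcal{F}_u$; so $\eta_v$ is a bounded stopping time. The number of jumps up to own time $u$, minus $u$, is an $(\mathcal{F}_u)$-martingale, and optional stopping shows that the frog contributes $\mathbb{E}\eta_v$ to $\mathbb{E}J$. Summing over the $m$ frogs at each vertex,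
\[
\mathbb{E}J=m\,\mathbb{E}\sum_v\eta_v=m\,\mathbb{E}\int_0^{t\wedge\sigma_N}|\xi_s|\,ds .
\]

\emph{Conclusion.} For $s<\sigma_N$ we have $|\xi_s|<N$ and $\xi_s=\xi_{s\wedge\sigma_N}$. Hence $g(t)\le\chi+m\chi Nt<\infty$ and $g(t)\le\chi+m\chi\int_0^tg(s)\,ds$, and Gronwall's inequality gives $g(t)\le\chi e^{m\chi t}$, uniformly in $N$. On $\{\sigma_N\le t\}$ we have $|\xi_{t\wedge\sigma_N}|\ge N$, so $\mathbb{P}(\zeta\le t)\le\mathbb{P}(\sigma_N\le t)\le\chi e^{m\chi t}/N$ for every $N$. Thus $\zeta>t$ almost surely for every $t$, that is, $\zeta=\infty$ almost surely. Then $|\xi_{t\wedge\sigma_N}|\uparrow|\xi_t|$ as $N\to\infty$, and monotone convergence gives $\mathbb{E}|\xi_t|\le\chi e^{m\chi t}$.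
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:phase}(i) and (iii)]
All graphs in question fall under case (U) or case (O). For $p\ge p_c$ apply Proposition~\ref{prop:explosion}; for $p<p_c$ apply Lemma~\ref{lem:chi} and Proposition~\ref{prop:growth}.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Junge} Matthew Junge, \emph{Critical percolation and $A+B\to2A$ dynamics}, arXiv:1906.00988 (2019).
\end{thebibliography}
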